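\title{Free infinite divisibility of Student's $t$-distributions and of the Pearson type IV laws}

\begin{abstract}
We prove that the $t$-distribution with density proportional to $(1+x^2)^{-q}$ is freely infinitely divisible for every $q>\frac12$, and more strongly that the inverse of its reciprocal Cauchy transform extends to a univalent map on the upper half-plane. This confirms a conjecture posed by Hasebe. The proof covers the densities proportional to $(1+x^2)^{-q}e^{\nu\arctan x}$, $\nu\in\mathbb{R}$, and passes to their affine images and weak limits, among them the normal and the inverse gamma laws. We continue the Cauchy transform across the real line as far as the curve on which the continued density becomes purely imaginary, exclude critical points by a first order differential equation, and conclude by a covering argument.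
\end{abstract}

\section{The question and the result}\label{sec:intro}

We write $\mathbb{C}^{+}$ and $\mathbb{C}^{-}$ for the open upper and lower half-planes. The functions $\log$ and $\operatorname{Arg}\in(-\pi,\pi)$ are the principal branches on $\mathbb{C}\setminus(-\infty,0]$, and \emph{univalent} means holomorphic and injective.

For a Borel probability measure $\mu$ on $\mathbb{R}$, the Cauchy transform and the reciprocal Cauchy transform are
\[
G_\mu(z)=\int_{\mathbb{R}}\frac{\mu(dx)}{z-x},\qquad F_\mu(z)=\frac{1}{G_\mu(z)},\qquad z\in\mathbb{C}^{+}.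
\]
We have $-\operatorname{Im}G_\mu(z)=\operatorname{Im}z\int|z-x|^{-2}\mu(dx)$. This is positive, and by the Cauchy--Schwarz inequality it is at least $|G_\mu(z)|^2\operatorname{Im}z$. Hence $G_\mu$ maps $\mathbb{C}^+$ into $\mathbb{C}^-$, $F_\mu$ maps $\mathbb{C}^+$ into $\mathbb{C}^+$, and
\begin{equation}\label{eq:ImF}
\operatorname{Im}F_\mu(z)=\frac{-\operatorname{Im}G_\mu(z)}{|G_\mu(z)|^2}\ \ge\ \operatorname{Im}z,\qquad z\in\mathbb{C}^+ .
\end{equation}
For $\lambda,M>0$ let $\Gamma_{\lambda,M}=\{z\in\mathbb{C}^+:|\operatorname{Re}z|<\lambda\operatorname{Im}z,\ \operatorname{Im}z>M\}$. In such a truncated cone $|z/(z-x)|\le\sqrt{1+\lambda^2}$, so $F_\mu(z)/z\to1$ as $z\to\infty$ by dominated convergence. Thus $F_\mu$ is close to the identity far out in a cone, and the standard consequence is that for every $\lambda>0$ there is $M>0$ such that $F_\mu$ has a holomorphic right inverse $F_\mu^{-1}\colon\Gamma_{\lambda,M}\to\mathbb{C}^+$, the branch with $F_\mu^{-1}(w)/w\to1$. The \emph{Voiculescu transform} of $\mu$ is $\varphi_\mu(w)=F_\mu^{-1}(w)-w$.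

The free additive convolution $\mu\boxplus\nu$ is the distribution of $X+Y$ for freely independent self-adjoint $X\sim\mu$ and $Y\sim\nu$. Equivalently, it is characterized by $\varphi_{\mu\boxplus\nu}=\varphi_\mu+\varphi_\nu$ on a common domain $\Gamma_{\lambda,M}$. So $\varphi_\mu$ plays the part that the logarithm of the Fourier transform plays for classical convolution; for a point mass $\delta_b$ we have $F(z)=z-b$ and $\varphi=b$. The measure $\mu$ is \emph{freely infinitely divisible} (FID) if for every $n\in\mathbb{N}$ there is a probability measure $\mu_n$ with $\mu=\mu_n^{\boxplus n}$, that is, if each $\varphi_\mu/n$ is again a Voiculescu transform. This can be read off from $\varphi_\mu$.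

\begin{theorem}[Bercovici--Voiculescu \cite{BV}]\label{thm:BV}
A probability measure $\mu$ on $\mathbb{R}$ is FID if and only if $\varphi_\mu$ extends to a holomorphic function on $\mathbb{C}^+$ with values in $\mathbb{C}^-\cup\mathbb{R}$.
\end{theorem}

The criterion asks for two things, an extension and a sign. The sign comes for free when the extension is injective.

\begin{definition}
A probability measure $\mu$ is in the class $\mathcal{UI}$ if $F_\mu^{-1}$, defined on some $\Gamma_{\lambda,M}$, extends analytically to a univalent map on $\mathbb{C}^+$.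
\end{definition}

It is known that every measure in $\mathcal{UI}$ is FID; Lemma~\ref{lem:sign} recalls the short deduction from Theorem~\ref{thm:BV}.

For $q>\frac12$ the (Student) $t$-distribution is
\[
\mathbf{t}_q(dx)=\frac{1}{B(\frac12,q-\frac12)}\,(1+x^2)^{-q}\,dx,\qquad x\in\mathbb{R},
\]
where $B$ is the beta function. For $q=1$ this is the Cauchy law, whose Voiculescu transform is the constant $-i$ (Section~\ref{sec:examples}). The law of $aX$ with $X\sim\mathbf{t}_1$ and $a>0$ has Voiculescu transform $-ia$, so the Cauchy laws of scale $1/n$ are the required convolution roots. For $q=2$ one can still invert $F$ by hand and finds $\mathbf{t}_2\in\mathcal{UI}$. These cases suggest that the whole family has the property, but the computation behind them is a residue computation, and it is not available when $q$ is not an integer and the density has branch points at $\pm i$. The following conjecture is posed in \cite{Hasebe}: \emph{$\mathbf{t}_q$ is FID, and more strongly in the class $\mathcal{UI}$, for every $q>\frac12$.}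

We prove the conjecture within a two-parameter family. For $q>\frac12$ and $\nu\in\mathbb{R}$, the Pearson type IV law is
\[
\mu_{q,\nu}(dx)=f(x)\,dx,\qquad f(x)=c\,(1+x^2)^{-q}e^{\nu\arctan x},
\]
where $c=c_{q,\nu}>0$ is the normalizing constant; thus $\mu_{q,0}=\mathbf{t}_q$. The factor $e^{\nu\arctan x}$ lies between $e^{-\pi|\nu|/2}$ and $e^{\pi|\nu|/2}$, so the total mass is finite exactly when $q>\frac12$, and the range of $q$ below cannot be enlarged.

\begin{theorem}\label{thm:main}
For every $q>\frac12$ and $\nu\in\mathbb{R}$ the measure $\mu_{q,\nu}$ is in $\mathcal{UI}$, and hence it is FID. In particular $\mathbf{t}_q$ is in $\mathcal{UI}$ and is FID for every $q>\frac12$.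
\end{theorem}

\begin{corollary}\label{cor:limits}
All affine images of the measures $\mu_{q,\nu}$ are in $\mathcal{UI}$, and so is every probability measure that is a weak limit of such images. These include the normal law and all inverse gamma laws, with density proportional to $y^{-2q}e^{-\beta/y}$ on $(0,\infty)$, $q>\frac12$, $\beta>0$.
\end{corollary}

What holds the family together is the differential equation
\begin{equation}\label{eq:pearson}
(1+x^2)f'(x)=(\nu-2qx)f(x).
\end{equation}
It passes to the Cauchy transform and determines the value of $G$ at any critical point of $G$. This is the only global information on the continued Cauchy transform that the proof needs, apart from its behavior at the boundary of a suitable domain.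

\section{The class $\mathcal{UI}$ in terms of $F_\mu$}\label{sec:UI}

The definition of $\mathcal{UI}$ concerns a function given only near infinity. We first restate it as a property of $F_\mu$ on the whole half-plane.

\begin{lemma}\label{lem:left}
Let $\mu$ be a probability measure on $\mathbb{R}$ and $F=F_\mu$. A holomorphic function $\Phi\colon\mathbb{C}^+\to\mathbb{C}$ extends $F^{-1}$ if and only if $\Phi(F(z))=z$ for all $z\in\mathbb{C}^+$. Moreover, the following are equivalent.
\begin{enumerate}
\item[(i)] $\mu\in\mathcal{UI}$.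
\item[(ii)] There is a univalent $\Phi\colon\mathbb{C}^+\to\mathbb{C}$ with $\Phi(F(z))=z$ for all $z\in\mathbb{C}^+$.
\item[(iii)] There are a connected open set $\Omega\supset\mathbb{C}^+$ and a holomorphic bijection $\Omega\to\mathbb{C}^+$ that agrees with $F$ on $\mathbb{C}^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Gamma=\Gamma_{\lambda,M}$ be the domain of $F^{-1}$. For $w\in\Gamma$ put $z=F^{-1}(w)\in\mathbb{C}^+$, so that $F(z)=w$. Then $\Phi(w)=F^{-1}(w)$ says the same as $\Phi(F(z))=z$. So $\Phi$ extends $F^{-1}$ if and only if $\Phi\circ F$ is the identity on $F^{-1}(\Gamma)$. This set is open, since a right inverse is injective and $F^{-1}$ is therefore univalent, and $\Phi\circ F$ is holomorphic on $\mathbb{C}^+$. The identity theorem gives the first assertion, and with it the equivalence of (i) and (ii). Given (ii), put $\Omega=\Phi(\mathbb{C}^+)$. It contains $\Phi(F(\mathbb{C}^+))=\mathbb{C}^+$, and $\Phi^{-1}\colon\Omega\to\mathbb{C}^+$ sends $z=\Phi(F(z))$ to $F(z)$ for $z\in\mathbb{C}^+$. Given (iii), let $\Phi$ be the inverse of the bijection.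
\end{proof}

\begin{lemma}\label{lem:sign}
Let $\mu\in\mathcal{UI}$ and let $\Phi$ be as in Lemma~\ref{lem:left}(ii). Then $\operatorname{Im}(\Phi(w)-w)\le0$ for all $w\in\mathbb{C}^+$, and $\mu$ is FID.
\end{lemma}

\begin{proof}
Put $z=\Phi(w)$. If $\operatorname{Im}z\le0$, then $\operatorname{Im}z<\operatorname{Im}w$. If $z\in\mathbb{C}^+$, then $\Phi(F_\mu(z))=z=\Phi(w)$, so $w=F_\mu(z)$ because $\Phi$ is injective, and $\operatorname{Im}w\ge\operatorname{Im}z$ by \eqref{eq:ImF}. Thus $\Phi(w)-w$ extends $\varphi_\mu$ and takes values in $\mathbb{C}^-\cup\mathbb{R}$, and Theorem~\ref{thm:BV} applies.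
\end{proof}

\begin{example}[a critical point is an obstruction]\label{ex:bernoulli}
For $\mu=\frac12(\delta_{-1}+\delta_1)$ we have $G_\mu(z)=z/(z^2-1)$ and $F_\mu(z)=z-1/z$, so $F_\mu'(i)=0$. If $\varphi_\mu$ extended holomorphically to $\mathbb{C}^+$, then $\Phi(w)=w+\varphi_\mu(w)$ would satisfy $\Phi\circ F_\mu=\mathrm{id}$ by Lemma~\ref{lem:left}, and hence $\Phi'(F_\mu(i))F_\mu'(i)=1$. So $\mu$ is not FID.
\end{example}

\section{The cases $q=1$ and $q=2$}\label{sec:examples}

By Lemma~\ref{lem:left}(iii), the task is to continue $F$ to a domain $\Omega\supset\mathbb{C}^+$ that it maps conformally onto $\mathbb{C}^+$. For integer $q$ and $\nu=0$ the density is rational. For $z\in\mathbb{C}^+$ we close the contour in the lower half-plane, clockwise around the only pole $\zeta=-i$ of $f(\zeta)/(z-\zeta)$ there.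

For $q=1$ we have $c=1/\pi$ and
\[
G(z)=-2\pi i\cdot\frac1\pi\cdot\frac{1}{(-2i)(z+i)}=\frac1{z+i},\qquad F(z)=z+i .
\]
Here $F(\mathbb{C}^+)=\{\operatorname{Im}w>1\}$ is only a part of $\mathbb{C}^+$. The missing strip is covered by the continuation of $F$ below the real line: $\Omega=\{\operatorname{Im}z>-1\}$ and $\Phi(w)=w-i$.

For $q=2$ we have $c=1/B(\frac12,\frac32)=2/\pi$, and the pole is double:
\[
G(z)=-2\pi i\cdot\frac2\pi\cdot\frac{d}{d\zeta}\Big|_{\zeta=-i}\frac{1}{(\zeta-i)^2(z-\zeta)}
=-4i\Big(\frac{-2}{(-2i)^3(z+i)}+\frac{1}{(-2i)^2(z+i)^2}\Big)=\frac{z+2i}{(z+i)^2}.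
\]
With $s=z+2i$ and $J(s)=s-1/s$ this reads
\[
F(z)=\frac{(s-i)^2}{s}=J(s)-2i=z-\frac1{z+2i}.
\]
This is the map of Example~\ref{ex:bernoulli} moved down by $2i$, and its critical points $s=\pm i$ now lie at $z=-i$ and $z=-3i$. The two solutions of $J(s)=a$ have product $-1$. Either one lies outside and one inside the unit circle, or both lie on it, and the latter happens exactly when $a=J(e^{it})=2i\sin t\in[-2i,2i]$. Hence $F$ maps $\{|z+2i|>1\}$ bijectively onto $\mathbb{C}\setminus[-4i,0]$. The first set contains $\mathbb{C}^+$, and so does the second. Therefore $\Omega=\{|z+2i|>1,\ \operatorname{Im}F(z)>0\}$ contains $\mathbb{C}^+$ and is mapped bijectively onto $\mathbb{C}^+$, and $\mathbf{t}_2\in\mathcal{UI}$. Solving the quadratic equation gives $\Phi(w)=\frac12\big(w-2i+\sqrt{w(w+4i)}\big)$, with the root that is asymptotic to $w$ at infinity.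

Three features of this example guide the general proof. First, $\Omega$ is not all of $\{\operatorname{Im}F>0\}=\{\operatorname{Im}G<0\}$. For $s=\rho e^{it}$ we have $\operatorname{Im}F=(\rho+\rho^{-1})\sin t-2$, so this set avoids the circle $\rho=1$ and consists of $\Omega$ and of its image $\Omega'$ under $s\mapsto-1/s$. Solving $\sin t=2\rho/(1+\rho^2)$ gives the curve $\operatorname{Im}F=0$ drawn in Figure~\ref{fig:q2}. The right domain is the connected component that contains $\mathbb{C}^+$. Second, when $z$ leaves $\Omega$, the value $G(z)$ leaves $\mathbb{C}^-$: it tends to $0$ at infinity, to $\infty$ at $-i$, and to a real number elsewhere on $\partial\Omega$. Third, $G'(z)=-(z+3i)/(z+i)^3$ does vanish, but only at $z=-3i$, where $G=i/4$ lies in the upper half-plane. The next section shows that properties of this kind suffice, without any formula for $G$.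

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\begin{scope}
\clip (-3,-2.3) rectangle (3,0.8);
\fill[gray!25] (-3.3,0.8) -- plot[domain=-3.8:-1,samples=50,variable=\t] ({(\t)*((\t)*(\t)-1)/((\t)*(\t)+1)},{-2/((\t)*(\t)+1)}) -- plot[domain=1:3.8,samples=50,variable=\t] ({(\t)*((\t)*(\t)-1)/((\t)*(\t)+1)},{-2/((\t)*(\t)+1)}) -- (3.3,0.8) -- cycle;
\draw[thick] plot[domain=-3.8:3.8,samples=150,variable=\t] ({(\t)*((\t)*(\t)-1)/((\t)*(\t)+1)},{-2/((\t)*(\t)+1)});
\draw[thick,dashed] plot[domain=0:3,samples=50] ({\x},{\x-sqrt(1+2*\x*\x)});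
\draw[thick,dashed] plot[domain=0:3,samples=50] ({-\x},{\x-sqrt(1+2*\x*\x)});
\draw[->] (-3,0) -- (2.95,0) node[above left] {$\mathbb{R}$};
\end{scope}
\fill (0,-1) circle (0.03) node[right=5pt,yshift=-3pt] {$-i$};
\fill (0,-2) circle (0.03) node[below] {$-2i$};
\node at (0,0.4) {$\Omega$};
\node at (0,-1.6) {$\Omega'$};
\node at (2.4,-1.45) {$\partial D$};
\end{tikzpicture}
\caption{The case $q=2$, $\nu=0$, where $F(z)=z-1/(z+2i)$. The solid curve $p\mapsto\frac{p(p^2-1)}{p^2+1}-\frac{2i}{p^2+1}$, $p\in\mathbb{R}$, is the set $\operatorname{Im}F=0$ together with the pole $-2i$ of $F$. The map $F$ sends the shaded domain $\Omega$ conformally onto $\mathbb{C}^+$, and also the inside $\Omega'$ of the loop. The dashed curve $|\operatorname{Arg}(1+z^2)|=\pi/4$, that is, $\operatorname{Im}z=|\operatorname{Re}z|-\sqrt{1+2(\operatorname{Re}z)^2}$, is where the continued density $c(1+z^2)^{-2}$ first becomes purely imaginary. It bounds the domain $D$ of the general proof, which lies above it and contains $\Omega$.}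
\label{fig:q2}
\end{figure}

\section{A covering criterion}\label{sec:criterion}

A continuous map is \emph{proper} if preimages of compact sets are compact.

\begin{proposition}\label{prop:criterion}
Let $\mu$ be a probability measure on $\mathbb{R}$, let $D\supset\mathbb{C}^+$ be open, and let $G\colon D\to\mathbb{C}$ be holomorphic with $G=G_\mu$ on $\mathbb{C}^+$. Assume:
\begin{enumerate}
\item[(A)] $G'(z)\neq0$ whenever $z\in D$ and $G(z)\in\mathbb{C}^-$;
\item[(B)] $G^{-1}(K)$ is compact for every compact set $K\subset\mathbb{C}^-$.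
\end{enumerate}
Let $\Omega$ be the connected component of $U=G^{-1}(\mathbb{C}^-)$ that contains $\mathbb{C}^+$. Then $1/G$ maps $\Omega$ bijectively onto $\mathbb{C}^+$, and $\mu\in\mathcal{UI}$.
\end{proposition}

\begin{proof}
Let $p=G|_\Omega\colon\Omega\to\mathbb{C}^-$. By (A) it is a local homeomorphism. It is proper: the components of the open set $U$ are open, so $\Omega$ is closed in $U$, and $p^{-1}(K)=G^{-1}(K)\cap\Omega$ is a closed subset of the compact set $G^{-1}(K)\subset U$.

We recall why such a map is a covering. It is a closed map: if $A\subset\Omega$ is closed in $\Omega$, $a_n\in A$ and $p(a_n)\to v\in\mathbb{C}^-$, then the $a_n$ lie in the compact preimage of $\{v\}\cup\{p(a_n):n\ge1\}$, and a limit point $a\in A$ has $p(a)=v$. So $p(\Omega)$ is nonempty, open and closed in $\mathbb{C}^-$, and $p$ is onto. The fiber over $v\in\mathbb{C}^-$ is compact and discrete, hence finite, say $\{z_1,\dots,z_k\}$. Choose disjoint open neighborhoods $U_j$ of $z_j$ that $p$ maps homeomorphically onto open sets. Then $V=\bigcap_jp(U_j)\setminus p(\Omega\setminus\bigcup_jU_j)$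 is an open neighborhood of $v$, and $p^{-1}(V)$ is the disjoint union of the sets $U_j\cap p^{-1}(V)$, each mapped homeomorphically onto $V$.

A covering of the simply connected domain $\mathbb{C}^-$ by a connected space is a homeomorphism. So $p$ is bijective, $1/G$ is a holomorphic bijection of $\Omega$ onto $\mathbb{C}^+$, and Lemma~\ref{lem:left}(iii) holds.
\end{proof}

Neither hypothesis can be dropped. In Example~\ref{ex:bernoulli} with $D=\mathbb{C}^+$, condition (B) holds, since $G$ tends to a real number or to $\infty$ at real points and to $0$ at infinity, but (A) fails at $i$. For the Cauchy law with $D=\mathbb{C}^+$, condition (A) holds but (B) fails, and $1/G$ is not onto. Condition (B) requires $D$ to be large, while $G$ must stay single-valued on $D$. Finding a domain that does both is the main step.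

\section{Continuation of the Cauchy transform}\label{sec:continuation}

From now on $q>\frac12$ and $\nu\in\mathbb{R}$ are fixed, $\mu=\mu_{q,\nu}$ and $G=G_\mu$. The integral that defines $G$ also converges in the lower half-plane, and defines there a different function,
\[
G_-(z)=\int_{\mathbb{R}}\frac{f(x)\,dx}{z-x}=\overline{G(\bar z)},\qquad \operatorname{Im}G_-(z)>0,\qquad z\in\mathbb{C}^- .
\]

\subsection*{Crossing the real line}
In the strip $|\operatorname{Im}z|<1$ both $1+iz$ and $1-iz$ have positive real part, and we put
\[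
L_0(z)=-\Big(q+\frac{i\nu}2\Big)\log(1+iz)-\Big(q-\frac{i\nu}2\Big)\log(1-iz),\qquad f_0=c\,e^{L_0}.
\]
For real $x$ we have $\log(1\pm ix)=\frac12\log(1+x^2)\pm i\arctan x$, so $L_0(x)=-q\log(1+x^2)+\nu\arctan x$ is real and $f_0$ extends $f$. Differentiation gives
\begin{equation}\label{eq:Lprime}
L_0'(z)=\frac{-i(q+\frac{i\nu}2)(1-iz)+i(q-\frac{i\nu}2)(1+iz)}{1+z^2}=\frac{\nu-2qz}{1+z^2},
\end{equation}
which on $\mathbb{R}$ is \eqref{eq:pearson}. The formulas for the real and imaginary parts will be needed for other branches too, so we record them in general. Write $1+iz=r'e^{i\theta'}$ and $1-iz=re^{i\vartheta}$, where $r'=|z-i|$ and $r=|z+i|$. Then $L=-(q+\frac{i\nu}2)(\log r'+i\theta')-(q-\frac{i\nu}2)(\log r+i\vartheta)$ has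
\begin{equation}\label{eq:ReIm}
\operatorname{Re}L=-q\log(rr')+\frac\nu2(\theta'-\vartheta),\qquad \operatorname{Im}L=-q(\theta'+\vartheta)+\frac\nu2\log\frac r{r'} .
\end{equation}

\begin{lemma}\label{lem:cross}
The function $G_0(z)=\int_{\mathbb{R}-i/2}\frac{f_0(\zeta)}{z-\zeta}\,d\zeta$ is holomorphic in $\{\operatorname{Im}z>-\frac12\}$, equals $G$ on $\mathbb{C}^+$, and satisfies
\begin{equation}\label{eq:jump}
G_0(z)=G_-(z)-2\pi if_0(z),\qquad -\tfrac12<\operatorname{Im}z<0 .
\end{equation}
On $\mathbb{R}$ we have $\operatorname{Im}G_0=-\pi f<0$. Moreover $G_0(z)\to0$ as $z\to\infty$ in $\mathbb{C}^+\cup\mathbb{R}$, and $G_-(z)\to0$ as $z\to\infty$ in $\mathbb{C}^-$.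
\end{lemma}

\begin{proof}
Let $\zeta=t-is$ with $0\le s\le\frac12$. For $L_0$ both arguments in \eqref{eq:ReIm} lie in $(-\frac\pi2,\frac\pi2)$, and $|\zeta\mp i|^2=t^2+(1\pm s)^2\ge t^2+\frac14$. Hence
\begin{equation}\label{eq:stripbound}
|f_0(\zeta)|\le c\,e^{\pi|\nu|/2}\,|1+\zeta^2|^{-q}\le c\,e^{\pi|\nu|/2}\big(t^2+\tfrac14\big)^{-q},
\end{equation}
which is integrable in $t$ because $2q>1$. The kernel $1/(z-\zeta)$ is bounded on the line $\mathbb{R}-\frac i2$, locally uniformly for $\operatorname{Im}z>-\frac12$, so $G_0$ is holomorphic there.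

Integrate $f_0(\zeta)/(z-\zeta)$ counterclockwise over the rectangle with vertices $\pm R$ and $\pm R-\frac i2$. By \eqref{eq:stripbound} the vertical sides contribute $O(R^{-2q-1})$. For $z\in\mathbb{C}^+$ there is no pole inside, and $R\to\infty$ gives $G_0(z)-G(z)=0$. For $-\frac12<\operatorname{Im}z<0$ there is a pole at $\zeta=z$ with residue $-f_0(z)$, and we get $G_0(z)-G_-(z)=-2\pi if_0(z)$. At $z=x-i\varepsilon$ this reads $G_0(x-i\varepsilon)=\overline{G_0(x+i\varepsilon)}-2\pi if_0(x-i\varepsilon)$, and $\varepsilon\to0$ gives $2i\operatorname{Im}G_0(x)=-2\pi if(x)$.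

For $\operatorname{Im}z\ge0$ the kernel is bounded by $2$ on $\mathbb{R}-\frac i2$ and tends to $0$ pointwise as $z\to\infty$. Dominated convergence gives $G_0(z)\to0$, and the statement on $G_-$ follows by conjugation.
\end{proof}

\subsection*{The barrier}
Since $G_-$ is holomorphic on all of $\mathbb{C}^-$, formula \eqref{eq:jump} continues $G$ as far as the density continues. If $\nu=0$ and $q$ is an integer, the density is rational, $G$ is holomorphic on $\mathbb{C}\setminus\{-i\}$, and this set could serve as $D$. In general $-i$ is a branch point. Cutting the plane along a ray from $-i$ makes $G$ single-valued, but nothing is known about $G$ on the cut, so (B) cannot be checked there. We need a boundary on which the sign of $\operatorname{Im}G$ is known. Now $G=G_--2\pi ice^{L}$ gives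
\[
\operatorname{Im}G=\operatorname{Im}G_--2\pi c\,e^{\operatorname{Re}L}\cos(\operatorname{Im}L),
\]
and the first term is positive. On $\mathbb{R}$ we have $\operatorname{Im}L=0$. Where $|\operatorname{Im}L|$ first reaches $\frac\pi2$, the second term vanishes and $\operatorname{Im}G>0$, so the set $\{\operatorname{Im}G<0\}$ cannot pass. We therefore continue $G$ only to the points where $|\operatorname{Im}L|<\frac\pi2$, and this condition also selects the branch.

On $\mathbb{C}^-$ we have $\operatorname{Re}(1+iz)>1$, so we always take $\theta'=\operatorname{Arg}(1+iz)\in(-\frac\pi2,\frac\pi2)$. For $z\in\mathbb{C}^-\setminus\{-i\}$, a \emph{determination of $L$ at $z$} is the number $L$ in \eqref{eq:ReIm} for some choice of the argument $\vartheta$ of $1-iz$. Replacing $\vartheta$ by $\vartheta+2\pi k$ changes $\operatorname{Im}L$ by $-2\pi qk$. Since $2\pi q>\pi$, at most one determination satisfies $|\operatorname{Im}L|<\frac\pi2$. Put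
\[
D^-=\big\{z\in\mathbb{C}^-\setminus\{-i\}:\text{some determination of $L$ at $z$ has }|\operatorname{Im}L|<\tfrac\pi2\big\},\qquad D=\mathbb{C}^+\cup\mathbb{R}\cup D^- .
\]
On $D^-$ the symbols $L$ and $\vartheta$ denote from now on this determination and its argument, and $f_D=c\,e^{L}$. We extend $G$ to $D$ by
\begin{equation}\label{eq:defG}
G=G_0\ \text{ on }\mathbb{C}^+\cup\mathbb{R},\qquad G=G_--2\pi if_D\ \text{ on }D^- .
\end{equation}
Away from $\mathbb{R}$ the branch in $f_D$ need not be the one in $f_0$, and $D$ need not be known to be connected; neither matters below.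

For $\nu=0$ the domain is explicit. The number $\theta'+\vartheta$ is an argument of $1+z^2$, and the condition is $|\theta'+\vartheta|<\theta$ with $\theta=\frac{\pi}{2q}<\pi$. So
\[
D^-=\{z\in\mathbb{C}^-:1+z^2\notin(-\infty,0],\ |\operatorname{Arg}(1+z^2)|<\theta\},
\]
and for $z=x-iy$, $y>0$, the condition $|\operatorname{Arg}(1+z^2)|=\theta$ describes the two arcs of hyperbolas $(1+x^2-y^2)\sin\theta=2|x|y\cos\theta$, $x\ne0$, that issue from $-i$. For $q=1$ this is $y=\sqrt{1+x^2}$, below the line $y=1$ that bounds $\Omega$; for $q=2$ it is the dashed curve in Figure~\ref{fig:q2}. For $\nu\neq0$ the domain spirals around $-i$ (Remark~\ref{rem:spiral}), and this is why the branch is chosen point by point.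

\begin{lemma}\label{lem:ode}
The set $D$ is open, $G$ is holomorphic on $D$, and
\begin{equation}\label{eq:ode}
(1+z^2)G'(z)=(2q-1)+(\nu-2qz)G(z),\qquad z\in D .
\end{equation}
\end{lemma}

\begin{proof}
Let $z_0\in D^-$. On a small disk around $z_0$ in $\mathbb{C}^-\setminus\{-i\}$, take the holomorphic branch of the logarithm of $1-iz$ whose imaginary part at $z_0$ is $\vartheta(z_0)$. The resulting holomorphic function has imaginary part of modulus less than $\frac\pi2$ near $z_0$, so a neighborhood of $z_0$ lies in $D^-$, and by uniqueness the function equals $L$ there. Thus $D^-$ is open, $\vartheta$ is continuous and $L$ is holomorphic on $D^-$. All branches of a logarithm have the same derivative, so \eqref{eq:Lprime} holds for $L$, and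
\begin{equation}\label{eq:homog}
(1+z^2)f_D'=(\nu-2qz)f_D\quad\text{on }D^- .
\end{equation}
Let $x_0\in\mathbb{R}$. As $L_0(x_0)$ is real, $|\operatorname{Im}L_0|<\frac\pi2$ on a disk around $x_0$ of radius less than $\frac12$. On the lower half of the disk $L_0$ is a determination of $L$, so this half lies in $D^-$ and $f_D=f_0$ on it. By \eqref{eq:jump}, $G=G_0$ on the whole disk. Hence $D$ is open and $G$ is holomorphic.

For $z\notin\mathbb{R}$ let $C(z)=\int_{\mathbb{R}}\frac{f(x)}{z-x}\,dx$, which is $G$ on $\mathbb{C}^+$ and $G_-$ on $\mathbb{C}^-$. By \eqref{eq:pearson}, $f'(x)=O(|x|^{-2q-1})$, and $xf(x)\to0$ at $\pm\infty$ because $2q>1$. Integration by parts gives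
\begin{equation}\label{eq:Cprime}
C'(z)=-\int_{\mathbb{R}}\frac{f(x)}{(z-x)^2}\,dx=\int_{\mathbb{R}}\frac{f'(x)}{z-x}\,dx,\qquad \int_{\mathbb{R}}(z+x)f'(x)\,dx=-1 .
\end{equation}
Divide \eqref{eq:pearson} by $z-x$ and integrate. On the left use $\frac{1+x^2}{z-x}=\frac{1+z^2}{z-x}-(z+x)$, and on the right $\frac{x}{z-x}=\frac{z}{z-x}-1$. The result is
\[
(1+z^2)C'(z)+1=\nu C(z)-2q\big(zC(z)-1\big),
\]
which is \eqref{eq:ode} for $C$. So \eqref{eq:ode} holds on $\mathbb{C}^+$, on $\mathbb{R}$ by continuity, and on $D^-$ because $G_-$ solves it and $f_D$ solves the homogeneous equation \eqref{eq:homog}.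
\end{proof}

\subsection*{Boundary behavior}
The bound on $\operatorname{Im}L$ controls the argument $\vartheta$, and through it the size of $f_D$. Solving the second formula in \eqref{eq:ReIm} for $\vartheta$ gives, on $D^-$,
\begin{equation}\label{eq:theta}
\Big|\vartheta-\frac{\nu}{2q}\log\frac r{r'}\Big|=\Big|\theta'+\frac{\operatorname{Im}L}{q}\Big|<\frac\pi2+\frac\pi{2q}<\frac{3\pi}2 .
\end{equation}
Inserting this into the first formula and using $|\theta'|<\frac\pi2$ once more, we obtain
\begin{equation}\label{eq:size}
\Big|\operatorname{Re}L+q\log(rr')+\frac{\nu^2}{4q}\log\frac r{r'}\Big|\le\frac{|\nu|}2\Big(\frac\pi2+\frac{3\pi}2\Big)=\pi|\nu|\qquad\text{on }D^- .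
\end{equation}

\begin{lemma}\label{lem:boundary}
Let $z_n\in D$ and $z_n\to z_*\in\partial D\cup\{\infty\}$.
\begin{enumerate}
\item[(a)] If $z_*=\infty$, then $G(z_n)\to0$.
\item[(b)] If $z_*=-i$, then $|G(z_n)|\to\infty$.
\item[(c)] Otherwise $z_*\in\mathbb{C}^-\setminus\{-i\}$, and $\operatorname{Im}G(z_n)\to\operatorname{Im}G_-(z_*)>0$.
\end{enumerate}
Consequently $G$ satisfies condition (B) of Proposition~\ref{prop:criterion}.
\end{lemma}

\begin{proof}
Since $D$ is open and contains $\mathbb{C}^+\cup\mathbb{R}$, we have $\partial D\subset\mathbb{C}^-$. So the three cases are exhaustive, and in (b) and (c) we have $z_n\in D^-$ for large $n$.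

(a) Along the $z_n$ in $\mathbb{C}^+\cup\mathbb{R}$ the claim is in Lemma~\ref{lem:cross}. Along the $z_n$ in $D^-$ we have $rr'\to\infty$ and $r/r'\to1$, so $\operatorname{Re}L\to-\infty$ by \eqref{eq:size} and $f_D(z_n)\to0$. Also $G_-(z_n)\to0$ by Lemma~\ref{lem:cross}.

(b) Here $r\to0$ and $r'\to2$, so \eqref{eq:size} gives $\operatorname{Re}L=-(q+\frac{\nu^2}{4q})\log r+O(1)\to+\infty$ and $|f_D(z_n)|\to\infty$, while $G_-$ is holomorphic at $-i$ and hence bounded near it.

(c) It suffices to show that every subsequence has a further subsequence with the stated limit. On a closed disk around $z_*$ in $\mathbb{C}^-\setminus\{-i\}$ the determinations are given by continuous functions $\Lambda_k$, $k\in\mathbb{Z}$, with $\operatorname{Im}\Lambda_k=\operatorname{Im}\Lambda_0-2\pi qk$. Write $L(z_n)=\Lambda_{k_n}(z_n)$. Since $\operatorname{Im}\Lambda_0$ is bounded on the disk and $|\operatorname{Im}L(z_n)|<\frac\pi2$, the $k_n$ are bounded, and on a further subsequence $k_n=k$ is constant. In the limit $|\operatorname{Im}\Lambda_k(z_*)|\le\frac\pi2$, and equality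 holds because $z_*\notin D^-$. So $f_D(z_n)\to c\,e^{\Lambda_k(z_*)}\in i\mathbb{R}$, the term $-2\pi if_D(z_n)$ has a real limit, and \eqref{eq:defG} gives the claim.

Now let $K\subset\mathbb{C}^-$ be compact and $z_n\in G^{-1}(K)$. A subsequence converges to some $z_*\in\overline D\cup\{\infty\}$. Along it $G(z_n)$ stays bounded, stays away from $0$ and has negative imaginary part, which excludes (b), (a) and (c). Hence $z_*\in D$, and $G(z_*)\in K$ by continuity.
\end{proof}

\section{Critical points and the proof of Theorem~\ref{thm:main}}\label{sec:critical}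

At a critical point of $G$, equation \eqref{eq:ode} forces $G(z)=(2q-1)/(2qz-\nu)$. On or below the real line this value has the wrong sign for a point of $\{\operatorname{Im}G<0\}$; the case $G(-3i)=i/4$ of Section~\ref{sec:examples} is an instance. In $\mathbb{C}^+$ the value lies in $\mathbb{C}^-$ and there is no contradiction, so a second argument is needed. It uses that $f$ increases up to its mode and then decreases, a property that the measure of Example~\ref{ex:bernoulli} lacks.

\begin{lemma}\label{lem:critical}
If $z\in D$ and $\operatorname{Im}G(z)<0$, then $G'(z)\ne0$.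
\end{lemma}

\begin{proof}
Let $\operatorname{Im}z\le0$ and suppose $G'(z)=0$. By \eqref{eq:ode}, $(2qz-\nu)G(z)=2q-1>0$. So $2qz-\nu$ is a nonzero number with nonpositive imaginary part, and $G(z)$ is a positive multiple of its reciprocal. Thus $\operatorname{Im}G(z)\ge0$, against the hypothesis.

Let $z\in\mathbb{C}^+$. With $m=\nu/(2q)$, equation \eqref{eq:pearson} reads $f'(x)=-(x-m)h(x)$, where $h(x)=2qf(x)/(1+x^2)>0$. Put $u=z-m$ and $y=x-m$, so that $z-x=u-y$. By \eqref{eq:Cprime},
\[
-uG'(z)=\int_{\mathbb{R}}h(x)\,\frac{uy}{u-y}\,dx,\qquad \frac{uy}{u-y}=y+\frac{y^2}{u-y},\qquad \operatorname{Im}\frac{uy}{u-y}=-\frac{y^2\operatorname{Im}u}{|u-y|^2}.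
\]
The last quantity is negative for $y\neq0$. Hence $\operatorname{Im}(uG'(z))>0$ and $G'(z)\neq0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:ode}, $G$ is a holomorphic extension of $G_\mu$ to the open set $D\supset\mathbb{C}^+$. Lemmas~\ref{lem:critical} and~\ref{lem:boundary} give conditions (A) and (B) of Proposition~\ref{prop:criterion}, so $\mu_{q,\nu}\in\mathcal{UI}$. By Lemma~\ref{lem:sign} it is FID.
\end{proof}

\begin{remark}[the role of $q>\frac12$]
Besides making the measure finite, and with it the bound \eqref{eq:stripbound} integrable, the hypothesis enters at two points. It gives the constant $2q-1$ in \eqref{eq:ode} the sign that excludes critical points below the real line. It also makes the determination with $|\operatorname{Im}L|<\frac\pi2$ unique, so that $G$ is single-valued on $D$. For $\nu=0$ the latter says that $\theta=\frac\pi{2q}<\pi$, that is, the barrier is reached before the ray $\{-iy:y\ge1\}$ on which $1+z^2\le0$.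
\end{remark}

\begin{remark}[the spiral]\label{rem:spiral}
Let $\Omega$ be as in Proposition~\ref{prop:criterion} and let $\Phi\colon\mathbb{C}^+\to\Omega$ be the inverse of $1/G$. As $t\downarrow0$ we have $G(\Phi(it))=1/(it)\to\infty$ within $\mathbb{C}^-$. Since $G$ is finite on $D$, Lemma~\ref{lem:boundary} leaves only $\Phi(it)\to-i$. For small $t$ this path lies in $D^-$, where $\vartheta$ is a continuous argument of $1-iz=-i(z+i)$, and $\vartheta=\frac{\nu}{2q}\log r+O(1)$ by \eqref{eq:theta}. For $\nu\neq0$ the path therefore winds around $-i$ infinitely often, and $\Omega$ meets every ray from $-i$.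
\end{remark}

\section{Affine images and weak limits}\label{sec:limits}

\begin{lemma}\label{lem:affine}
If the law $\mu$ of $X$ is in $\mathcal{UI}$, so is the law $\mu'$ of $aX+b$ for all $a,b\in\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $\Phi$ be as in Lemma~\ref{lem:left}(ii) for $\mu$. We exhibit such a map $\Psi$ for $\mu'$. For $a>0$ we have $G_{\mu'}(z)=a^{-1}G_\mu(\frac{z-b}a)$, so $F_{\mu'}(z)=aF_\mu(\frac{z-b}a)$, and $\Psi(w)=a\Phi(w/a)+b$. For $a=-1$, $b=0$ we have $G_{\mu'}(z)=\int\frac{\mu(dx)}{z+x}=-\overline{G_\mu(-\bar z)}$, so $F_{\mu'}(z)=-\overline{F_\mu(-\bar z)}$, and $\Psi(w)=-\overline{\Phi(-\bar w)}$. Composing the two cases settles $a<0$. For $a=0$ we have $\mu'=\delta_b$ and $\Psi(w)=w+b$.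
\end{proof}

The next proof uses Hurwitz's theorem in two forms: on a domain, a locally uniform limit of holomorphic functions without zeros has no zeros or vanishes identically, and a locally uniform limit of univalent functions is univalent or constant.

\begin{lemma}\label{lem:closed}
If $\mu_n\in\mathcal{UI}$ and $\mu_n$ converges weakly to a probability measure $\mu$, then $\mu\in\mathcal{UI}$.
\end{lemma}

\begin{proof}
Write $F_n=F_{\mu_n}$, $F=F_\mu$, and let $\Phi_n$ be univalent with $\Phi_n\circ F_n=\mathrm{id}$. For $z\in\mathbb{C}^+$ the function $x\mapsto1/(z-x)$ is bounded and continuous, so $G_{\mu_n}(z)\to G_\mu(z)\ne0$ and $F_n(z)\to F(z)\in\mathbb{C}^+$. We need a limit of the $\Phi_n$, and the sign in Lemma~\ref{lem:sign} provides compactness. It gives $\operatorname{Im}(\Phi_n(w)-w-i)\le-1$, so $\psi_n(w)=1/(\Phi_n(w)-w-i)$ is holomorphic on $\mathbb{C}^+$, has no zeros and satisfies $|\psi_n|\le1$. By Montel's theorem $\psi_n\to\psi$ locally uniformly along a subsequence, to which we pass. The limit is not identically zero: $\psi_n(F_n(i))=1/(i-F_n(i)-i)=-1/F_n(i)$,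 and so $\psi(F(i))=-1/F(i)\neq0$. Hence $\psi$ has no zeros, and $\Phi_n(w)=w+i+1/\psi_n(w)$ converges locally uniformly to $\Phi(w)=w+i+1/\psi(w)$. Then $\Phi(F(z))=\lim\Phi_n(F_n(z))=z$ for $z\in\mathbb{C}^+$. In particular $\Phi$ is not constant, so it is univalent, and Lemma~\ref{lem:left}(ii) holds.
\end{proof}

One can also identify the limit through the convergence $\varphi_{\mu_n}\to\varphi_\mu$ on a common truncated cone \cite[Prop.~5.7]{BV}.

The scalings that lead to the two limits in Corollary~\ref{cor:limits} can be read off from \eqref{eq:pearson}. The density $g$ of the image of $\mu_{q,\nu}$ under $x\mapsto y=\varepsilon x$ satisfies $(\varepsilon^2+y^2)g'=(\varepsilon\nu-2qy)g$. If $\varepsilon\to0$ with $\varepsilon\nu=\beta$ fixed, the roots $\pm i\varepsilon$ of the quadratic collide and the equation becomes $y^2g'=(\beta-2qy)g$, which is solved by $y^{-2q}e^{-\beta/y}$. If $\nu=0$ and $\varepsilon^2=2q\to\infty$, division by $2q$ leaves $g'=-yg$, which is solved by $e^{-y^2/2}$.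

\begin{proof}[Proof of Corollary~\ref{cor:limits}]
The first sentence follows from Theorem~\ref{thm:main} and Lemmas~\ref{lem:affine} and~\ref{lem:closed}. For the two examples note that if nonnegative functions $g_n$ converge in $L^1(\mathbb{R})$ to $g$ with $\int g>0$, then $\int g_n\to\int g$, the normalized densities converge in $L^1$, and the measures converge weakly.

\emph{Normal law.} The image of $\mathbf{t}_q$ under $x\mapsto\sqrt{2q}\,x$ has density proportional to $(1+\frac{y^2}{2q})^{-q}$, which tends to $e^{-y^2/2}$ as $q\to\infty$. For $q\ge1$ Bernoulli's inequality bounds it by the integrable function $(1+\frac{y^2}2)^{-1}$, so the convergence holds in $L^1$.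

\emph{Inverse gamma laws.} Fix $q>\frac12$ and $\beta>0$, and let $g(y)=y^{-2q}e^{-\beta/y}$ for $y>0$ and $g(y)=0$ otherwise. For $\varepsilon>0$ the image of $\mu_{q,\beta/\varepsilon}$ under $x\mapsto\varepsilon x$ has density proportional to
\[
g_\varepsilon(y)=(\varepsilon^2+y^2)^{-q}\exp\Big\{\frac\beta\varepsilon\Big(\arctan\frac y\varepsilon-\frac\pi2\Big)\Big\}.
\]
For $y>0$ the exponent equals $-\frac\beta\varepsilon\arctan\frac\varepsilon y$, which tends to $-\beta/y$ as $\varepsilon\to0$, so $g_\varepsilon(y)\to g(y)$. By concavity $\arctan u\ge\frac\pi4u$ on $[0,1]$. Hence for $y\ge\varepsilon$ both $g_\varepsilon(y)$ and $g(y)$ are at most $y^{-2q}e^{-\pi\beta/(4y)}$, which is integrable on $(0,\infty)$, and $\int_\varepsilon^\infty|g_\varepsilon-g|\,dy\to0$ by dominated convergence. For $y<\varepsilon$ we have $\arctan\frac y\varepsilon<\frac\pi4$, so the exponent is at most $-\frac{\pi\beta}{4\varepsilon}$ and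
\[
\int_{-\infty}^\varepsilon g_\varepsilon\,dy\le e^{-\pi\beta/(4\varepsilon)}\,\varepsilon^{1-2q}\int_{\mathbb{R}}(1+x^2)^{-q}\,dx\to0 .
\]
Since also $\int_0^\varepsilon g\,dy\to0$, we have $g_\varepsilon\to g$ in $L^1(\mathbb{R})$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV} Bercovici and Voiculescu, Indiana Univ. Math. J. \textbf{42} (1993).

\bibitem{Hasebe} Takahiro Hasebe, \emph{Free infinite divisibility for beta distributions and related ones}, arXiv:1305.0924 (2013).

\end{thebibliography}
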